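# First-order types in polynomial algebras: logical perfectness and logical regularity of $Com\text{-}P$

## 1. Tuples of polynomials in one variable

Fix a field $P$ and look at $H=P[x]$ as a $P$-algebra. Our language has the ring operations $+,\cdot,0,1$ and, for each $\lambda\in P$, the unary operation "multiply by $\lambda$". We write $-w$ for $(-1)w$. Terms in this language are polynomials over $P$, and atomic formulas are equalities of polynomials. Truth of first-order formulas is preserved by automorphisms. So if some automorphism of $H$ carries a tuple $(p_1,\dots,p_m)\in H^m$ to $(q_1,\dots,q_m)$, the two tuples satisfy the same first-order formulas.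

We study the converse. If no first-order formula separates two tuples of polynomials, must an automorphism carry one to the other? In one variable the answer is yes, with a short proof.

Write $a\mid b$ for $\exists c\,(b=ac)$ and put
$$U(c):\quad c=0\ \lor\ c\mid 1 .$$
The units of $P[x]$ are the nonzero constants, so $U$ defines the set $P$ in $P[x]$. Now consider
$$\lambda(z):\quad z\nmid 1\ \land\ \forall f\,\exists c\,\big(U(c)\land z\mid f-c\big). \tag{1}$$

**Proposition 1.** In $P[x]$, $\lambda(z)$ holds if and only if $z=ax+b$ with $a\in P^*$, $b\in P$. In that case $x\mapsto z$ defines an automorphism of $P[x]$.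

*Proof.* If $z=ax+b$ with $a\ne 0$, then $z$ is not a unit, and division by $z$ leaves a constant remainder, so $\lambda(z)$ holds. The map $x\mapsto ax+b$ has inverse $x\mapsto a^{-1}(x-b)$.

Conversely, let $\lambda(z)$ hold. Then $z\neq0$, since $0\mid x-c$ would give $x=c\in P$. As $z$ is also not a unit, $d=\deg z\ge1$, and $1,x,\dots,x^{d-1}$ is a $P$-basis of $P[x]/(z)$. By (1) this quotient is spanned by $1$. Hence $d=1$. $\square$

**Proposition 2.** If two tuples $p,q\in P[x]^m$ satisfy the same first-order formulas, then some automorphism of $P[x]$ carries $p$ to $q$.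

*Proof.* Consider the formula in the free variables $t_1,\dots,t_m$
$$\exists z\,\Big(\lambda(z)\land\bigwedge_{j=1}^m t_j\equiv p_j(z)\Big).$$
It is a formula of our language, because the polynomials $p_j$ are terms. The tuple $p$ satisfies it with $z=x$. Hence $q$ satisfies it, so there is $z\in P[x]$ with $\lambda(z)$ and $q_j=p_j(z)$ for all $j$. By Proposition 1, $x\mapsto z$ defines an automorphism $\sigma$, and $\sigma(p_j)=p_j(z)=q_j$. $\square$

For instance, over $\mathbb Q$ the orbit of $x^2$ is $\{(ax+b)^2: a\neq0\}$. The element $2x^2$ is not in it, and indeed a formula separates the two: $x^2$ is a square and $2x^2$ is not.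

Only one thing in the proof was special to one variable, namely Proposition 1: a first-order formula that holds exactly for the generators of the algebra. What changes in $P[x_1,\dots,x_n]$? The condition that a tuple generates reads "every $f$ is a polynomial in $z_1,\dots,z_n$", with no bound on the degree of that polynomial, so as it stands it is not first-order. Nor can one list the generating tuples by degree as in Proposition 1, because already $(x_1,\,x_2+x_1^d)$ generates $P[x_1,x_2]$ for every $d$. Most of what follows is the search for the right formula.

## 2. Points, logical kernels, isotypic algebras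

Let $\Theta=Com\text{-}P$ be the variety of commutative associative algebras with unit over $P$, in the signature above. All algebras are in $\Theta$, and all homomorphisms are unital $P$-algebra maps. For a finite set $X=\{x_1,\dots,x_n\}$ the free algebra is $W(X)=P[x_1,\dots,x_n]$. A **point** of $H\in\Theta$ is a homomorphism $\mu:W(X)\to H$. It is the same thing as the tuple $(\mu(x_1),\dots,\mu(x_n))\in H^n$.

**The algebra of formulas.** For finite $X$, $\Phi(X)$ denotes the $X$-sort of the multi-sorted Halmos algebra of first-order formulas of $\Theta$. This algebra is built from the equalities $w\equiv w'$ ($w,w'\in W(Y)$, $Y$ finite) using the Boolean operations, the quantifiers $\exists x$, and the sort-changing morphisms $s_*:\Phi(Y)\to\Phi(Z)$ induced by homomorphisms $s:W(Y)\to W(Z)$. Two formulas are identified when they are equivalent in every algebra of $\Theta$. Through the sort changes, the elements of $\Phi(X)$ express exactly the first-order formulas with free variables in $X$, with arbitrary bound variables. For example, "$x$ is a square" starts from $x\equiv y\cdot y$ in $\Phi(\{x,y\})$. Quantifying gives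 $\exists y\,(x\equiv y\cdot y)$, still in $\Phi(\{x,y\})$. The morphism induced by $x\mapsto x$, $y\mapsto 0$ moves it to $\Phi(\{x\})$, where it expresses the same condition on $x$.

**Logical kernel and type.** For $\mu:W(X)\to H$, the logical kernel $LKer(\mu)$ is the set of $u\in\Phi(X)$ that $\mu$ satisfies in $H$. The type $T^H_P(\mu)$ is the set of all first-order formulas with free variables in $X$ that $\mu$ satisfies in $H$. In particular $LKer(\mu)=LKer(\nu)$ if and only if $\mu$ and $\nu$ satisfy the same first-order formulas. Example: in $P[x]$ the points $x$ and $ax+b$ with $a\ne0$ have the same type, being automorphic. The points $x$ and $x^2$ do not, since $x$ is not a square.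

**Logical homogeneity.** $H$ is logically homogeneous if, for every finite $X$ and any two points $\mu,\nu:W(X)\to H$ with $LKer(\mu)=LKer(\nu)$, there is an automorphism $\sigma$ of $H$ with $\nu=\sigma\mu$. Example: $P$ itself (the free algebra of rank $0$) is logically homogeneous. A point with coordinates $c_1,\dots,c_m\in P$ satisfies $\bigwedge_j t_j\equiv c_j$, and no other point does. Proposition 2 says that $P[x]$ is logically homogeneous.

**Isotypic algebras.** $H$ and $G$ are isotypic if, for every finite $X$, for every point $\mu:W(X)\to H$ there is a point $\nu:W(X)\to G$ with $T^H_P(\mu)=T^G_P(\nu)$, and for every $\nu$ there is such a $\mu$. Isomorphic algebras are isotypic. Isotypic algebras satisfy the same sentences, since sentences belong to types. Example: $P[x]$ and $P[x_1,x_2]$ are not isotypic. The sentence $\exists z\,\lambda(z)$ holds in $P[x]$. If $\lambda(z)$ held in $P[x_1,x_2]$, there would be constants $c_1,c_2$ with $z\mid x_1-c_1$ and $z\mid x_2-c_2$. These two elements are coprime, so $z$ would be a unit, which (1) forbids.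

**Perfectness and regularity.** $\Theta$ is logically perfect if every free algebra $W(X)$ of finite rank is logically homogeneous. $\Theta$ is logically regular if, for every $W(X)$ of finite rank, every $G\in\Theta$ isotypic to $W(X)$ is isomorphic to $W(X)$.

The problem, posed in Boris Plotkin, "Algebra and logic. Some problems", arXiv:1306.0778 (2013), is to verify logical regularity and logical perfectness for $Com\text{-}P$. So for an arbitrary field $P$ we must decide whether each property holds, and for which $P$ if the answer depends on it. Both properties hold for every $P$.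

## 3. The four theorems

Fix $n\ge0$ and $H=P[x_1,\dots,x_n]$. Write $\deg$ for total degree in $x$, and $P[y]$ for the $P$-subalgebra generated by a tuple $y$.

**Theorem A.** There is a formula $\varphi_n(z_1,\dots,z_n)$ using only $+,\cdot,-,0,1$, independent of $P$, such that for every field $P$ and every $y\in H^n$:
$$H\models\varphi_n(y)\iff P[y]=H\iff x_i\mapsto y_i\text{ defines an automorphism of }H.$$

**Theorem B.** For every field $P$, $Com\text{-}P$ is logically perfect. Moreover, the type of each point of $H$ is isolated by a single explicit formula.

Here a formula $\psi$ *isolates* a type in the theory of $H$ if $\psi$ belongs to the type and $H\models\forall t\,(\psi(t)\to\theta(t))$ for every $\theta$ in the type.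

**Theorem C.** For every field $P$, $Com\text{-}P$ is logically regular.

Recall that $G\equiv H$ means that $G$ and $H$ satisfy the same sentences. A map $G\to G'$ is an elementary embedding if it preserves and reflects the truth of all formulas at all tuples. We write $G\preceq G'$, and call $G$ an elementary subalgebra, if the inclusion is an elementary embedding. $H$ is a prime model of its theory if it embeds elementarily into every $G\equiv H$.

**Theorem D.** For $G\in Com\text{-}P$ the following are equivalent:

1. $G\cong H$;
2. $G$ is isotypic to $H$;
3. the type of every $(n+1)$-tuple of $G$ is realized in $H$;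
4. $G\equiv H$ (in the signature of $\Theta$) and $G$ is a finitely generated $P$-algebra;
5. $G\equiv H$ and $\operatorname{trdeg}_P\operatorname{Frac}(G)\le n$ (such a $G$ is a domain, because $H$ is).

Furthermore, $H$ is a prime model of its theory and has no proper elementary subalgebra. Elementary equivalence alone does not imply isomorphism if $n\ge1$ or $P$ is infinite.

## 4. Why constants do not see enough

Let $n=2$. The direct analogue of (1) is: $1\notin(z_1,z_2)$, and every $f$ is congruent to a constant modulo $(z_1,z_2)$. In other words, $H/(z_1,z_2)=P$. The pair $\big(x_1,\;x_2(1+x_1)\big)$ satisfies this, since modulo $x_1$ the second entry becomes $x_2$. But it does not generate: the substitution $x_1\mapsto-1$ sends every element of $P[x_1,x_2(1+x_1)]$ to a constant, and does not send $x_2$ to a constant.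

One can repair this example by also testing all translates, that is, by requiring $H/(z_1-c_1,z_2-c_2)=P$ for all $c_1,c_2\in P$. This still fails whenever $P$ is not algebraically closed. Take $q\in P[T]$ of positive degree with no root in $P$, and the pair
$$\big(x_1,\;x_2\,q(x_1)\big). \tag{2}$$
Here $H/(x_1-c_1,\,x_2q(x_1)-c_2)=P[x_2]/(q(c_1)x_2-c_2)= P$, because $q(c_1)\ne0$. Yet (2) does not generate $H$: if $\theta$ is a root of $q$ in an extension field, then $x_1\mapsto\theta$ sends $P[x_1,x_2q(x_1)]$ into $P(\theta)$ and fixes $x_2\notin P(\theta)$.

The trouble is that constants only test the points with coordinates in $P$, and the defect of (2) lies over $\theta\notin P$. So we test with more than constants: we put $z_1=T$ and $z_2=g(T)$ for polynomials $g\in P[T]$, and ask that $P[T]\to H/(z_2-g(z_1))$, $T\mapsto z_1$, be bijective for every $g$. The pair (2) fails this test with $g=1$: in $H/(x_2q(x_1)-1)$ the element $q(x_1)$ is invertible, but $q(T)$ is not invertible in $P[T]$. The test also rejects $(x_1,x_2^2)$, since $P[x_1,x_2]/(x_2^2-g(x_1))$ is free of rank $2$ over $P[x_1]$. One more advantage is that $P[T]$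 is infinite even when $P$ is finite.

The price is that a formula must be able to say "$g$ is a polynomial in $z_1$". So we must first define $P[z_1]$ inside $H$.

## 5. Defining $P[x_i]$ inside $P[x_1,\dots,x_n]$

Start with the coordinate $x_i$. A natural attempt at defining $P[x_i]$ says that, for every constant $c$, the element $f$ is congruent to a constant modulo $x_i-c$. Write
$$f=\sum_\alpha f_\alpha(x_i)\,x'^{\alpha},\qquad x'=(x_k)_{k\neq i}. \tag{3}$$
The condition then says $f_\alpha(c)=0$ for all $c\in P$ and all $\alpha\ne0$. If $P$ is infinite, this gives $f\in P[x_i]$. If $P=\mathbb F_q$, the element $(x_1^q-x_1)x_2$ satisfies the condition for $i=1$ and is not in $P[x_1]$. What is missing is an infinite supply of primes of $P[x_i]$.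

Irreducible elements of $P[x_i]$ are not directly available, since $P[x_i]$ is what we want to define. But powers of $x_i$ up to a unit are available through divisibility, and the elements $cx_i^k-1$ have infinitely many different irreducible divisors over any field. Put:

- $\mathrm{Irr}(m)$: $m\ne0$, $m\nmid1$, and $\forall a\forall b\,(m=ab\to a\mid 1\lor b\mid1)$.
- $\mathrm{Pw}(g,y)$: $y\mid g\ \land\ \forall h\,(h\mid g\to h\mid1\lor y\mid h)$.
- $\sigma(f,y)$: $\forall g\forall m\,\big[\mathrm{Pw}(g,y)\land\mathrm{Irr}(m)\land m\mid g-1\ \to\ (m\mid f\ \lor\ \exists a\exists b\;am+bf=1)\big]$.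

So $\sigma(f,y)$ says that, modulo each irreducible divisor $m$ of "a power of $y$, minus $1$", the element $f$ is zero or a unit. "Zero or a unit" replaces "constant" in the attempt above. Over $\mathbb F_2$, the failed example $f=(x_1^2-x_1)x_2$ is now caught by $m=x_1^2+x_1+1$, which divides $x_1^3-1$. Modulo $m$ we have $x_1^2-x_1=1$, so $f$ becomes $x_2$, which is neither zero nor a unit of $(\mathbb F_2[x_1]/(m))[x_2]$.

**Lemma 1.** For $n\ge1$ and each $i$: $\{f\in H: H\models\sigma(f,x_i)\}=P[x_i]$.

*Proof.* We use that $H$ is a UFD with unit group $P^*$.

**Which $g$ satisfy $\mathrm{Pw}(g,x_i)$.** The purpose is to see that only powers of $x_i$ occur. The element $g=0$ fails, because $h=x_i+1$ divides $0$, is not a unit, and is not divisible by $x_i$. Let $g\ne0$. If $g=cx_i^k$ with $c\in P^*$, $k\ge1$, its divisors are $c'x_i^l$ with $c'\in P^*$ and $0\le l\le k$. Each is a unit or divisible by $x_i$, so $\mathrm{Pw}(g,x_i)$ holds. If $g$ is not of this form, then either $x_i\nmid g$, or $g$ has an irreducible factor $h$ not associate to $x_i$, and this $h$ violates the second clause. So $\mathrm{Pw}(g,x_i)$ holds exactly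 for $g=cx_i^k$ with $c\in P^*$, $k\ge1$.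

**Which $m$ occur.** We identify the moduli $m$ in $\sigma(\cdot,x_i)$ and show that there are infinitely many. Degrees in each other variable add under multiplication, so any divisor in $H$ of a nonzero element of $P[x_i]$ lies in $P[x_i]$. Hence the $m$ that occur are exactly the irreducible elements of $P[x_i]$ dividing some $cx_i^k-1$, $c\in P^*$, $k\ge1$. Suppose that up to associates only $m_1,\dots,m_l$ occurred. Take $k\geq 1$ not divisible by $\operatorname{char}P$ (any $k\ge1$ in characteristic $0$). Then $x_i^k-1$ has $k$ distinct roots in an algebraic closure of $P$, and each is a root of one of the $m_j$. Therefore $k\le\sum_j\deg m_j$ for all such $k$, which is absurd. So infinitely many pairwise non-associate $m$ occur.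

**Elements of $P[x_i]$ satisfy $\sigma(\cdot,x_i)$.** Let $f\in P[x_i]$ and let $m$ occur. Since $P[x_i]$ is a PID and $m$ is irreducible in it, either $m\mid f$ or $am+bf=1$ for some $a,b\in P[x_i]$. So $\sigma(f,x_i)$ holds.

**Elements satisfying $\sigma(\cdot,x_i)$ lie in $P[x_i]$.** Suppose $\sigma(f,x_i)$ and write $f$ as in (3). For each occurring $m$ we have $H/(m)=K_m[x']$, where $K_m=P[x_i]/(m)$ is a field. By $\sigma(f,x_i)$ the image of $f$ is $0$ or a unit of $K_m[x']$. In both cases it lies in $K_m$. Thus $m\mid f_\alpha$ for every $\alpha\ne0$. A nonzero polynomial in $x_i$ has only finitely many irreducible divisors up to associates, while infinitely many $m$ occur. So $f_\alpha=0$ for all $\alpha\ne0$, and $f\in P[x_i]$. $\square$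

## 6. Forcing $\sigma(\cdot,y)$ to define $P[y]$

For a general $y\in H$ the set $S=\{f:H\models\sigma(f,y)\}$ can be something else. Take $y=x_1x_2$. If $\mathrm{Pw}(g,y)$ held, the divisor $x_1$ of $g$ would be a unit or divisible by $x_1x_2$, and it is neither. So no $g$ satisfies $\mathrm{Pw}(g,y)$, the condition $\sigma(f,y)$ is vacuous, and $S=H$. We therefore add conditions that make $S$ equal to $P[y]$. Let $\Delta(y)$ be the conjunction of:

- (D1) $y\ne0$ and $y\nmid1$;
- (D2) $\forall c\,(U(c)\to\sigma(c,y))$ and $\forall c\forall s\,(U(c)\land\sigma(s,y)\to\sigma(c+ys,y))$;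
- (D3) $\forall s\,\big(\sigma(s,y)\to\exists c\exists s'\,(U(c)\land\sigma(s',y)\land s=c+ys')\big)$.

For $y=x_1x_2$, (D3) fails at $s=x_1$: if $x_1=c+x_1x_2s'$, then setting $x_1=x_2=0$ gives $c=0$, and $x_1=x_1x_2s'$ is impossible.

**Lemma 2.** If $y\in H$ and $H\models\Delta(y)$, then $S=\{f:H\models\sigma(f,y)\}$ equals $P[y]$, and $y$ is transcendental over $P$.

*Proof.* The units of $H$ are $P^*$, so $U$ defines $P$, and (D1) gives $y\notin P$. Hence $\deg y\ge1$. The powers of $y$ then have distinct degrees, so $y$ is transcendental over $P$.

By (D2), $P\subseteq S$ and $c+ys\in S$ whenever $c\in P$, $s\in S$. Writing a polynomial in $y$ in Horner form $c_0+y(c_1+y(c_2+\cdots))$, we get $P[y]\subseteq S$.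

For the other inclusion let $s\in S$ and use induction on $\deg s$. If $s\in P$ there is nothing to prove. Otherwise (D3) gives $s=c+ys'$ with $c\in P$, $s'\in S$. Since $s\notin P$, we have $s'\neq0$ and $\deg(ys')=\deg(s-c)=\deg s$. So $\deg s'=\deg s-\deg y<\deg s$. By induction $s'\in P[y]$, hence $s\in P[y]$. $\square$

## 7. The formula $\varphi_n$, and why generating tuples satisfy it

Now we can write the test of Section 4 as a formula. For $1\le i\le n$ let $E_i(y_1,\dots,y_n)$ say: for all $(g_k)_{k\ne i}$ with $\sigma(g_k,y_i)$ for every $k\ne i$,

- (E1) $\forall f\,\exists s\,\exists(h_k)_{k\ne i}$: $\ \sigma(s,y_i)$ and $f=s+\sum_{k\ne i}h_k(y_k-g_k)$;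
- (E2) $\forall s\,\forall(h_k)_{k\neq i}$: $\ $if $\sigma(s,y_i)$ and $s=\sum_{k\ne i}h_k(y_k-g_k)$, then $s=0$.

When $\sigma(\cdot,y_i)$ defines $P[y_i]$, this says that $P[y_i]\to H/(y_k-g_k:k\ne i)$ is surjective (E1) and injective (E2). Let $\varphi_0$ be $0=0$, let $\varphi_1=\Delta(z_1)\land E_1(z_1)$, and for $n\ge2$
$$\varphi_n=\bigwedge_{i=1,2}\big(\Delta(z_i)\land E_i(z_1,\dots,z_n)\big). \tag{4}$$
Only $+,\cdot,-,0,1$ are used, and $P$ does not appear. Two values of $i$ are used, whatever $n\ge2$ is; Step 3 of Section 8 shows what the second one is for.

We start the proof of Theorem A. For $n=0$ we have $H=P$, the tuple is empty, and all three conditions hold. Let $n\ge1$.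

**$P[y]=H$ if and only if $x_i\mapsto y_i$ defines an automorphism.** This step proves the second equivalence. If the endomorphism $\alpha:x_i\mapsto y_i$ is an automorphism, its image $P[y]$ is $H$. Conversely, let $P[y]=H$, so $\alpha$ is surjective. Since $H$ is Noetherian, the chain $\ker\alpha\subseteq\ker\alpha^2\subseteq\cdots$ stabilizes, say $\ker\alpha^m=\ker\alpha^{m+1}$. If $\alpha(h)=0$, write $h=\alpha^m(h')$. Then $\alpha^{m+1}(h')=0$, so $\alpha^m(h')=0$, that is, $h=0$.

**Generating tuples satisfy $\varphi_n$.** This step proves one direction of the first equivalence. Let $P[y]=H$. By the previous step $y$ is the image of $x=(x_1,\dots,x_n)$ under an automorphism, and automorphisms preserve truth, so it suffices to check $H\models\varphi_n(x)$. By Lemma 1, $\sigma(\cdot,x_i)$ defines $P[x_i]$. Then (D1) holds because $x_i$ is neither $0$ nor a unit. (D2) holds because $P\subseteq P[x_i]$ and $c+x_is\in P[x_i]$ for $s\in P[x_i]$. (D3) holds because every polynomial in $x_i$ is its constant term plus $x_i$ times a polynomial in $x_i$. For $E_i$, let $g_k\in P[x_i]$ for $k\ne i$. The substitution $x_k\mapsto g_k$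 ($k\ne i$), $x_i\mapsto x_i$ is a homomorphism $\rho:H\to P[x_i]$ that is the identity on $P[x_i]$, and its kernel is the ideal $(x_k-g_k:k\ne i)$. Indeed, the ideal is in the kernel, and modulo the ideal every $f$ is congruent to $\rho(f)$, so $\rho(f)=0$ puts $f$ in the ideal. Hence $f=\rho(f)+(f-\rho(f))$ gives (E1). If $s\in P[x_i]$ lies in the ideal, then $s=\rho(s)=0$, which is (E2).

## 8. Tuples satisfying $\varphi_n$ generate

Let $H\models\varphi_n(y)$. If $n=1$, (E1) with the empty family says that every $f\in H$ satisfies $\sigma(f,y_1)$. By Lemma 2, $H=P[y_1]$. From now on $n\ge2$.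

**The evaluation maps.** We turn $E_i$ into homomorphisms onto $P[T]$. Let $i\in\{1,2\}$. By Lemma 2, $\sigma(\cdot,y_i)$ defines $P[y_i]$, and $y_i$ is transcendental. Let $g=(g_k)_{k\ne i}\in P[T]^{n-1}$ be arbitrary and put $I_g=(y_k-g_k(y_i):k\ne i)\subset H$. By (E1) and (E2), the map $P[T]\to H/I_g$, $T\mapsto y_i$, is bijective. Composing $H\to H/I_g$ with its inverse, we get a surjective $P$-algebra homomorphism
$$\varepsilon=\varepsilon_{i,g}:H\to P[T],\qquad \varepsilon(y_i)=T,\quad\varepsilon(y_k)=g_k(T)\ (k\ne i),\quad\ker\varepsilon=I_g. \tag{5}$$
We use the following fact several times.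

**Fact.** A nonzero polynomial in finitely many variables over the infinite domain $P[T]$ takes a nonzero value at some tuple from $P[T]$.

*Proof.* In one variable, a nonzero polynomial has finitely many roots. In more variables, some coefficient with respect to the last variable is a nonzero polynomial in the others. Make it nonzero by induction, then choose the last variable. $\square$

**Step 1: $y_1,\dots,y_n$ are algebraically independent over $P$.** This makes $P[y]$ a polynomial ring in $y$. Let $F\in P[Y_1,\dots,Y_n]$ with $F(y)=0$. Applying $\varepsilon_{1,g}$ gives $F(T,g_2,\dots,g_n)=0$ for all $g_2,\dots,g_n\in P[T]$. View $F(T,Y_2,\dots,Y_n)$ as a polynomial in $Y_2,\dots,Y_n$ over $P[T]$. By the Fact it is zero, so $F=0$.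

**Step 2: $\operatorname{Frac}H=P(y)$.** We show that the field degree is $1$, by seeing this degree as the rank of a free module and then specializing the module along one map $\varepsilon_{1,g}$. Put
$$R=P[y],\qquad K=P(y),\qquad L=\operatorname{Frac}H .$$

*The degree is finite.* Since $\operatorname{trdeg}_PL=n$, Step 1 shows that $L/K$ is algebraic. As $L$ is generated over $K$ by $x_1,\dots,x_n$, it is finite over $K$. Let $e=[L:K]$. The ring $K[x_1,\dots,x_n]$ is a domain of finite dimension over $K$, hence a field. It contains $H$, so it equals $L$. Therefore $L$ is spanned over $K$ by monomials in $x$, and we can choose a basis $v_1,\dots,v_e$ of $L/K$ consisting of monomials in $x$. In particular $v_l\in H$.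

*A localization of $H$ is free of rank $e$.* Each $x_j$ is a root of a monic polynomial over $K$. Let $0\ne b_0\in R$ be a common denominator of the coefficients of these polynomials. Then all $x_j$ are integral over $R[1/b_0]$. So the ring $H[1/b_0]=R[1/b_0][x_1,\dots,x_n]$ is generated as an $R[1/b_0]$-module by finitely many monomials in $x$. Each of these monomials is a combination of $v_1,\dots,v_e$ with coefficients in $K$. Clearing denominators, we find a nonzero multiple $b\in R$ of $b_0$ such that all these coefficients lie in $R_b:=R[1/b]$. So $H_b:=H[1/b]$ is spanned over $R_b$ by $v_1,\dots,v_e$. These elements lie in $H$ and are linearly independent over $K$. Hence $H_b$ is a free $R_b$-module with basis $v_1,\dots,v_e$.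

*Specialization.* Write $b=b(y)$ with $b\in P[Y_1,\dots,Y_n]$ nonzero. By the Fact, choose $g=(g_2,\dots,g_n)\in P[T]^{n-1}$ with $\beta:=b(T,g_2,\dots,g_n)\ne0$. Let $\varepsilon=\varepsilon_{1,g}$, so $\varepsilon(b)=\beta$. Localizing the exact sequence $0\to I_g\to H\to P[T]\to0$ at the powers of $b$, we see that $\varepsilon$ extends to a surjection $H_b\to P[T]_\beta$ with kernel $I_gH_b$. Now restrict to $R_b$. The restriction $R_b\to P[T]_\beta$ is surjective, because $\varepsilon(y_1)=T$ and $\varepsilon(1/b)=1/\beta$. Since $R$ is a polynomial ring in $y$ by Step 1, the kernel of $R\to P[T]$, $y_1\mapsto T$, $y_k\mapsto g_k(T)$, is the ideal generated by the $y_k-g_k(y_1)$, $k\ge2$. After localization the kernel of $R_b\to P[T]_\beta$ is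
$$J=(y_k-g_k(y_1):k\ge2)R_b .$$
The ideals $I_gH_b$ and $JH_b$ have the same generators, so $I_gH_b=JH_b$. Therefore
$$P[T]_\beta\;\cong\; H_b/I_gH_b\;=\;H_b/JH_b ,$$
and the right-hand side is free of rank $e$ over $R_b/J\cong P[T]_\beta$, because $H_b$ is free of rank $e$ over $R_b$. Both identifications are induced by the same map $\varepsilon$, so the module structure on the left is that of $P[T]_\beta$ over itself, which is free of rank $1$. The rank of a free module over a nonzero commutative ring is well defined. So $e=1$, and $L=K$.

**Step 3: $H=P[y]$.** It remains to remove denominators. We choose a map (5) that makes the denominator a polynomial of large degree, while it must divide a fixed nonzero polynomial.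

Let $f\in H$. By Steps 1 and 2 there are coprime $A,B\in P[Y_1,\dots,Y_n]$, $B\ne0$, with
$$f\,B(y)=A(y). \tag{6}$$
Suppose $B\notin P$. Choose $j$ with $d:=\deg_{Y_j}B\ge1$, and choose $i\in\{1,2\}$ with $i\ne j$. This is where we use that $\varphi_n$ contains $E_i$ for two values of $i$: for every $j$, at least one of them differs from $j$.

*A relation without $Y_j$.* Let $Q=P[Y_k:k\ne j]$ and $M=\operatorname{Frac}Q$. Then $A,B$ are coprime in $M[Y_j]$. Indeed, a common divisor of positive degree in $M[Y_j]$ can be scaled to a primitive polynomial in $Q[Y_j]$. By Gauss's lemma that polynomial divides both $A$ and $B$ in $Q[Y_j]=P[Y]$, against coprimality. Hence $1$ is a combination of $A$ and $B$ in the PID $M[Y_j]$. Clearing denominators gives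
$$uA+vB=r,\qquad u,v\in P[Y],\quad 0\ne r\in P[Y_k:k\ne j]. \tag{7}$$

*Choice of the $g_k$.* Let $\ell\in P[Y_k:k\ne j]$ be the leading coefficient of $B$ with respect to $Y_j$. View $r\ell\ne0$ as a polynomial in the $Y_k$, $k\ne i,j$, over $P[Y_i]$. By the Fact we can choose $g_k\in P[T]$ for $k\ne i,j$ such that $r\ell$ remains nonzero after substituting $Y_i=T$, $Y_k=g_k$. (For $n=2$ there is nothing to choose.) Let $r^*\in P[T]\setminus\{0\}$ be the result of this substitution in $r$. Let
$$B^*(Z)=\sum_{l\le d}b_l(T)Z^l,\qquad b_d\ne0,$$
be its result in $B$, with $Y_j=Z$; here $b_d$ is the image of $\ell$. Define $A^*,u^*,v^*\in P[T][Z]$ in the same way. Since $r$ does not involve $Y_j$, (7) gives $u^*A^*+v^*B^*=r^*$ in $P[T][Z]$.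

*Choice of $g_j$.* Put $g_j=T^N$ with $N>\deg r^*$ and $N>\deg b_l$ for all $l$ with $b_l\ne0$. For $l<d$ with $b_l\ne0$ we have $\deg(b_lT^{Nl})<N(l+1)\le Nd\le\deg(b_dT^{Nd})$. So the term $b_dT^{Nd}$ dominates, and
$$\deg B^*(T^N)\ge Nd\ge N>\deg r^*. \tag{8}$$

*The contradiction.* Apply $\varepsilon_{i,g}$ to (6). This gives $\varepsilon(f)\,B^*(T^N)=A^*(T^N)$, so $B^*(T^N)$ divides $A^*(T^N)$ in $P[T]$. Hence it divides $u^*(T^N)A^*(T^N)+v^*(T^N)B^*(T^N)=r^*\ne0$. This contradicts (8).

So $B\in P^*$ and $f\in P[y]$. As $f\in H$ was arbitrary, $H=P[y]$. Theorem A is proved. $\blacksquare$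

## 9. Logical perfectness and isolated types

With Theorem A in place of Proposition 1, the argument of Proposition 2 goes through.

*Proof of Theorem B.* Let $Y=\{t_1,\dots,t_m\}$ and let $\mu,\nu:W(Y)\to H$ be points with $LKer(\mu)=LKer(\nu)$. Write $\mu(t_j)=p_j(x_1,\dots,x_n)$; the $p_j$ are polynomials over $P$, hence terms of the signature. Consider
$$\psi_\mu(t_1,\dots,t_m):\quad\exists z_1\cdots\exists z_n\Big(\varphi_n(z)\land\bigwedge_jt_j\equiv p_j(z)\Big). \tag{9}$$
The point $\mu$ satisfies $\psi_\mu$: take $z=x$, which satisfies $\varphi_n$ by Theorem A. Since the logical kernels agree, $\nu$ satisfies $\psi_\mu$. So there is $z\in H^n$ with $H\models\varphi_n(z)$ and $\nu(t_j)=p_j(z)$ for all $j$. By Theorem A, $x_i\mapsto z_i$ defines an automorphism $\sigma$ of $H$. Then $\sigma\mu(t_j)=\sigma(p_j(x))=p_j(z)=\nu(t_j)$ for all $j$, that is, $\nu=\sigma\mu$. So $H$ is logically homogeneous. As $n$ was arbitrary, $Com\text{-}P$ is logically perfect.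

For the second assertion, note that the argument used only that $\nu$ satisfies $\psi_\mu$. So every point of $H$ satisfying $\psi_\mu$ lies in the $\operatorname{Aut}(H)$-orbit of $\mu$, and hence has the type of $\mu$. Thus $H\models\forall t\,(\psi_\mu(t)\to\theta(t))$ for every $\theta\in T^H_P(\mu)$, and $\psi_\mu$ isolates the type of $\mu$ in the theory of $H$. $\blacksquare$

## 10. Algebras isotypic to a polynomial algebra

It is a known result that a logically perfect variety is logically regular, so Theorem C follows from Theorem B. Here is a direct proof. It shows how $\varphi_n$ carries generation from $H$ to $G$: we add one more coordinate, which stands for the element to be generated.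

*Proof of Theorem C.* Let $G$ be isotypic to $H=W(X)$, $|X|=n$.

**A candidate for the generators.** Let $\nu\in G^n$ have the same type as $x=(x_1,\dots,x_n)\in H^n$. In particular $G\models\varphi_n(\nu)$.

**The tuple $\nu$ generates $G$.** Let $a\in G$. The point $(\nu,a)\in G^{n+1}$ has the type of some $(y,f)\in H^{n+1}$. Since $\varphi_n$ belongs to this type, $H\models\varphi_n(y)$. By Theorem A, $f=F(y)$ for a polynomial $F$ over $P$. The formula $t_{n+1}\equiv F(t_1,\dots,t_n)$ is satisfied by $(y,f)$, hence by $(\nu,a)$. So $a=F(\nu)$.

**The tuple $\nu$ has no relations.** For a polynomial $F$ over $P$, $F(\nu)=0\iff F(x)=0\iff F=0$, because the types of $\nu$ and $x$ agree.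

So $x_i\mapsto\nu_i$ defines an isomorphism $H\to G$. $\blacksquare$

## 11. Elementary equivalence, prime models, and transcendence degree

We prove Theorem D. Any $G\equiv H$ in the signature of $\Theta$ is automatically in $Com\text{-}P$, since the identities of $\Theta$ are sentences.

**(a) $H$ is a prime model of its theory.** This step puts a copy of $H$ inside every $G\equiv H$. Let $G\equiv H$. Since $H\models\exists z\,\varphi_n(z)$, there is $\nu\in G^n$ with $G\models\varphi_n(\nu)$. We claim that
$$p(x)\mapsto p(\nu)\quad\text{is an elementary embedding } H\to G,\text{ with image }H_0:=P[\nu]. \tag{10}$$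
Let $\chi(z)$ be a formula with $H\models\chi(x)$. By Theorem A every $z\in H^n$ satisfying $\varphi_n$ is the image of $x$ under an automorphism, so $H\models\forall z\,(\varphi_n(z)\to\chi(z))$. Then $G$ satisfies this sentence too, so $G\models\chi(\nu)$. Now take any formula $\theta(t_1,\dots,t_m)$ and any elements $p_1(x),\dots,p_m(x)$ of $H$, and apply this to $\chi(z)=\theta(p_1(z),\dots,p_m(z))$ and to its negation. The result is $H\models\theta(p_1(x),\dots,p_m(x))\iff G\models\theta(p_1(\nu),\dots,p_m(\nu))$, which is (10). So $H$ is a prime model of its theory, and $H\cong H_0\preceq G$.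

**(b) $H$ has no proper elementary subalgebra.** Let $G\preceq H$. Then $G\equiv H$, so there is $\nu\in G^n$ with $G\models\varphi_n(\nu)$. As $G\preceq H$, also $H\models\varphi_n(\nu)$. By Theorem A, $\nu$ generates $H$. Since $\nu\in G^n$, we get $G=H$.

**(c) The equivalences.** The implications (1)⇒(2)⇒(3) are immediate from the definitions, and (1)⇒(4) is clear. We prove (3)⇒(1), (4)⇒(5) and (5)⇒(1), which closes both cycles.

*(3)⇒(1).* A sentence is among the formulas with $n+1$ free variables allowed. So each sentence true in $G$ lies in the type of any $(n+1)$-tuple of $G$ and is therefore true in $H$. Applying this also to negations gives $G\equiv H$. Take $\nu$ and $H_0$ as in (a), and let $a\in G$. The tuple $(\nu,a)$ has the type of some $(y,f)\in H^{n+1}$, and $H\models\varphi_n(y)$. As in Section 10, $f=F(y)$ for a polynomial $F$, and then $a=F(\nu)\in P[\nu]$. So $G=H_0\cong H$.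

*(4)⇒(5).* Being a domain is a first-order property, so $G$ is a finitely generated domain over $P$. Take $\nu$ as in (a). We bound the transcendence degree through the height of the ideal generated by $\nu$. In $H$, every $z$ with $\varphi_n(z)$ is an automorphic image of $x$, so $H/(z_1,\dots,z_n)=P$. Hence $H$ satisfies the sentence
$$\forall z\Big(\varphi_n(z)\to\neg\exists h\,\Big(1=\sum_kh_kz_k\Big)\ \land\ \forall f\,\exists c\,\exists h\,\Big(U(c)\land f=c+\sum_kh_kz_k\Big)\Big),$$
where $h=(h_1,\dots,h_n)$. So $G$ satisfies it as well. Let $\mathfrak m=(\nu_1,\dots,\nu_n)G$. The sentence says that $\mathfrak m$ is proper and that every element of $G/\mathfrak m$ is zero or the image of a unit of $G$. So $G/\mathfrak m$ is a field and $\mathfrak m$ is maximal. By Krull's height theorem $\operatorname{ht}\mathfrak m\le n$. In a finitely generated domain over a field, every maximal ideal has height equal to the transcendence degree of the fraction field. So $\operatorname{trdeg}_P\operatorname{Frac}(G)\le n$.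

*(5)⇒(1).* Let $H_0\preceq G$ be as in (a). Since $\operatorname{trdeg}_P\operatorname{Frac}(H_0)=n\ge\operatorname{trdeg}_P\operatorname{Frac}(G)$, the field $\operatorname{Frac}(G)$ is algebraic over $\operatorname{Frac}(H_0)$. So every $a\in G$ is a root of some nonzero $Q\in H_0[Z]$. Let $r_1,\dots,r_k$ be all the roots of $Q$ in $H_0$; there are finitely many, possibly none. The formula with parameters in $H_0$
$$\forall w\,\Big(Q(w)=0\to\bigvee_{j}w=r_j\Big)$$
(an empty disjunction being false) holds in $H_0$, hence in $G$ because $H_0\preceq G$. Applied to $w=a$, it shows that $a$ is one of the $r_j$, so $a\in H_0$. Thus $G=H_0\cong H$.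

**(d) Elementary equivalence alone is not enough.** If $n\ge1$ or $P$ is infinite, then $H$ is infinite. By the upward Löwenheim–Skolem theorem there is $G\equiv H$ with $|G|>|H|$, so $G\not\cong H$. In the remaining case, $n=0$ and $P$ finite, $G\equiv P$ forces $|G|=|P|$. The map $\lambda\mapsto\lambda\cdot1$ from $P$ to $G$ is injective, as $G\ne0$. So $G=P\cdot1\cong P$. $\blacksquare$
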